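# Solving $\bar\partial u=f$ with one linear operator that loses nothing at any Sobolev level

## 1. One variable and top degree gain a derivative; the middle degrees do not

The equation $\bar\partial u=f$ is of first order. The answer one would first guess is therefore: a single linear operator solves it, and the solution is one derivative better than $f$ in every Sobolev space. Let us fix the setting and test this guess.

Throughout, $\Omega\subset\mathbb C^n$ is a bounded pseudoconvex domain with $C^\infty$ boundary. (Convex domains are pseudoconvex; for $n=1$ every domain is.) For $s\ge0$, $W^s(\Omega)$ is the $L^2$-Sobolev space of order $s$, with $W^0=L^2$, and $W^s_{(0,q)}(\Omega)$ is the space of $(0,q)$-forms $u=\sum_{|J|=q}u_J\,d\bar z_J$ with coefficients in $W^s(\Omega)$. The operator $\bar\partial u=\sum_{j,J}\partial_{\bar z_j}u_J\,d\bar z_j\wedge d\bar z_J$ is taken in the sense of distributions. We write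
$$Z_q=L^2_{(0,q)}(\Omega)\cap\ker\bar\partial ,\qquad Z_n=L^2_{(0,n)}(\Omega).$$
This is a closed subspace of $L^2_{(0,q)}(\Omega)$, because $\bar\partial$ is continuous on distributions. Since $\bar\partial\bar\partial=0$, the equation $\bar\partial u=f$ can be solved only if $\bar\partial f=0$.

**Definition.** A linear solution operator $S$ for $\bar\partial$ on $(0,q+1)$-forms *breaks even at level $s$* if it maps $W^s_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ into $W^s_{(0,q)}(\Omega)$ with $\|Sf\|_{W^s}\le C_s\|f\|_{W^s}$.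

**The disc, by hand.** Let $\Omega$ be the unit disc in $\mathbb C$, identify $g\,d\bar z$ with $g$, and let $g=z^a\bar z^b$. We solve $\partial_{\bar z}\partial_zv=g$ with $v=0$ on the circle, and then put $u=\partial_zv$. On the circle $z^{a+1}\bar z^{b+1}$ equals $e^{i(a-b)\theta}$, whose harmonic extension is $z^{a-b}$ if $a\ge b$ and $\bar z^{\,b-a}$ if $a<b$. So
$$v=\frac{z^{a+1}\bar z^{b+1}-(\text{harmonic extension})}{(a+1)(b+1)},\qquad u=\partial_zv=\frac{(a+1)z^a\bar z^{b+1}-c_{ab}}{(a+1)(b+1)},$$
where $c_{ab}=(a-b)z^{a-b-1}$ if $a>b$ and $c_{ab}=0$ otherwise. Indeed $\partial_{\bar z}u=z^a\bar z^b$.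

**Every smooth bounded planar domain.** Let $\mathcal G$ send $g\in W^{j-1}(\Omega)$ to the unique $v\in W^1_0(\Omega)$ with $\partial_{\bar z}\partial_zv=\frac14\Delta v=g$; for $j=0$ we read $W^{-1}=(W^1_0)^*$. Elliptic regularity of the Dirichlet problem says that $\mathcal G:W^{j-1}\to W^{j+1}$ is bounded for all integers $j\ge0$. Put
$$T_1=\partial_z\mathcal G,\qquad Q_1=I,\qquad Q_0=I-\partial_z\mathcal G\,\partial_{\bar z}.$$
Then $\partial_{\bar z}T_1=I$, so $T_1$ is a solution operator, and it maps $W^j$ to $W^{j+1}$ for all integers $j\ge0$. We also record, for later, that $Q_0$ is bounded on every $W^j$ ($\partial_{\bar z}$ maps $W^j$ to $W^{j-1}$, $\mathcal G$ maps that to $W^{j+1}$, and $\partial_z$ maps back to $W^j$), that $\partial_{\bar z}Q_0=\partial_{\bar z}-\partial_{\bar z}=0$, that $Q_0=I$ on $\ker\partial_{\bar z}$, and that $T_1\partial_{\bar z}f=f-Q_0f$. In one variable the guess is right.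

**Top degree, any $n$.** For $f=F\,d\bar z_1\wedge\dots\wedge d\bar z_n$ let $v\in W^1_0(\Omega)$ solve $\sum_j\partial_{\bar z_j}\partial_{z_j}v=\frac14\Delta v=F$, and put
$$u=\sum_{j=1}^n(-1)^{j-1}\partial_{z_j}v\;d\bar z_1\wedge\dots\widehat{d\bar z_j}\dots\wedge d\bar z_n .$$
Moving $d\bar z_j$ into its place costs the sign $(-1)^{j-1}$, so $\bar\partial u=\sum_j\partial_{\bar z_j}\partial_{z_j}v\,d\bar z_1\wedge\dots\wedge d\bar z_n=f$. The map $F\mapsto v$ is bounded $W^s\to W^{s+2}$ for integers $s\ge0$ by elliptic regularity, and for real $s\ge0$ by interpolation. So $f\mapsto u$ is bounded $W^s\to W^{s+1}$ for all $s\ge0$. The guess is right again.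

**Degree $(0,1)$ in $\mathbb C^2$.** Suppose that $\Omega\subset\mathbb C^2$ contains $\{|z_1|<2\}\times G$ with $G\subset\mathbb C$ a domain. Take $\phi\in C_c^\infty(\{|z_1|<1\})$ with $\int\phi=1$, take $h$ holomorphic in $z_2$ on $\Omega$, and let $f=h(z_2)\phi(z_1)\,d\bar z_1$, a $\bar\partial$-closed form. Let $u$ be any solution, so $\partial_{\bar z_1}u=h\phi$. Choose $\theta\in C_c^\infty(\{|z_1|<2\})$ with $\theta=1$ on $|z_1|\le1$. Multiplying by $\theta$ and integrating in $z_1$ gives
$$h(z_2)=-\int u(z_1,z_2)\,\partial_{\bar z_1}\theta(z_1)\,dV(z_1),\qquad z_2\in G. \tag{1}$$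
So on $G$ the function $h$ is an average of $u$ in the *other* variable. Such an average is as smooth in $z_2$ as $u$ is. Hence $u$ can be no smoother than $h$ on $G$, and $h$ is about as rough as $f$. This suggests that nothing at all is gained, and Section 3 will prove it on a suitable domain.

The guess must be corrected: below top degree, the best one can ask for on all $\Omega$ is to break even. Is even that possible, at all levels, with one operator? The background, as quoted in the survey of H. P. Boas and E. J. Straube, *Global regularity of the dbar-Neumann problem: a survey of the $L^2$-Sobolev theory* (arXiv:math/9612204), is as follows. If $f$ is $\bar\partial$-closed with coefficients in $C^\infty(\overline\Omega)$, there is a solution $u$ with coefficients in $C^\infty(\overline\Omega)$ (Kohn). The solution operator can be chosen linear and continuous from $W^{s+\epsilon}_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ to $W^s_{(0,q)}(\Omega)$ for every positive $s$ and $\epsilon$ (Sibony). The problem is to decide whether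 the $\epsilon$ can be removed, for all $s\ge0$ at once.

## 2. Operators bounded at every level: three theorems

**Definition.** For $k\in\{0,1,2,\dots\}$, $\mathcal B_k(p,q)$ is the set of bounded linear operators $L^2_{(0,p)}(\Omega)\to L^2_{(0,q)}(\Omega)$ that map $W^j_{(0,p)}(\Omega)$ boundedly into $W^j_{(0,q)}(\Omega)$ for every integer $0\le j\le k$. Put $\mathcal B_\infty=\bigcap_k\mathcal B_k$, and let $\|D\|_j$ be the operator norm of $D$ on $W^j$.

**Example.** Suppose that the hyperplane $\operatorname{Re}z_1=c$ meets $\Omega$. Multiplication by $a=|\operatorname{Re}z_1-c|$ lies in $\mathcal B_1(0,0)$, since $a$ is bounded and Lipschitz on $\Omega$. It does not lie in $\mathcal B_2(0,0)$: it sends $1\in W^2$ to $a$, and a second derivative of $a$ contains a surface measure on the hyperplane, so $a\notin W^2$.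

Two facts about interpolation on smooth bounded domains (and on $\mathbb R^N$) will be used.

* **Operators.** Since $[W^m,W^{m+1}]_\vartheta=W^{m+\vartheta}$, an operator bounded on $W^m$ and on $W^{m+1}$ is bounded on $W^{m+\vartheta}$, $0<\vartheta<1$. So an operator in $\mathcal B_\infty$ is bounded on $W^s$ for every real $s\ge0$. The same holds for maps between two different domains.
* **Norms.** If $b=(1-\lambda)a+\lambda c$ with $0\le a<c$ and $0<\lambda<1$, then $\|g\|_{W^b}\le C\|g\|_{W^a}^{1-\lambda}\|g\|_{W^c}^{\lambda}$.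

**Theorem 1.** For every bounded pseudoconvex $\Omega\subset\mathbb C^n$ with $C^\infty$ boundary and every $0\le q\le n-1$ there is a linear operator $S:Z_{q+1}\to L^2_{(0,q)}(\Omega)$ such that (i) $\bar\partial Sf=f$ for every $f\in Z_{q+1}$; (ii) for every real $s\ge0$, $S$ maps $W^s_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ into $W^s_{(0,q)}(\Omega)$, with $\|Sf\|_{W^s}\le C_s\|f\|_{W^s}$.

**Theorem 2.** For every such $\Omega$ there are operators $Q_q\in\mathcal B_\infty(q,q)$ ($0\le q\le n$) and $T_q\in\mathcal B_\infty(q,q-1)$ ($1\le q\le n$) such that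

* (a) $Q_q$ is a projection of $L^2_{(0,q)}(\Omega)$ onto $Z_q$;
* (b) $\bar\partial T_q=Q_q$ on $L^2_{(0,q)}(\Omega)$ for $1\le q\le n$, and $T_qT_{q+1}=0$ for $1\le q\le n-1$;
* (c) if $f\in L^2_{(0,q)}(\Omega)$ and $\bar\partial f\in L^2$, $0\le q\le n-1$, then $f=Q_qf+T_{q+1}\bar\partial f$. In particular $f=\bar\partial T_qf+T_{q+1}\bar\partial f$ for $1\le q\le n-1$.

**Theorem 3.** Let $n\ge2$. There is a smooth bounded convex $\Omega\subset\mathbb C^n$ such that for all $0\le q\le n-2$, $s\ge0$, $\delta>0$ there is $f\in W^s_{(0,q+1)}(\Omega)\cap\ker\bar\partial$ for which $\bar\partial u=f$ has no solution $u\in W^{s+\delta}_{(0,q)}(\Omega)$. By contrast, for $q=n-1$ there is on every $\Omega$ a linear solution operator continuous $W^s\to W^{s+1}$ for all $s\ge0$.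

**The case $n=1$ is done.** The operators $Q_0,Q_1,T_1$ of Section 1 satisfy (a), (b), (c): $Q_0$ has range in $Z_0$ and is the identity there, $Z_1$ is the whole space, $\partial_{\bar z}T_1=I=Q_1$, and (c) is $T_1\partial_{\bar z}f=f-Q_0f$. So Theorem 2 holds, and $S=T_1$ proves Theorem 1, real $s$ being covered by interpolation. The last sentence of Theorem 3 was proved in Section 1 too. From Section 4 on, $n\ge2$.

## 3. A convex domain with a flat piece: averaging recovers the datum

We prove the first part of Theorem 3 by making the computation (1) quantitative.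

**Step 1: a smooth convex domain containing a product with a flat face.** Let $\psi(\tau)=\int_0^\tau\int_0^\sigma e^{-1/\rho}\,d\rho\,d\sigma$ for $\tau>0$ and $\psi(\tau)=0$ for $\tau\le0$. This function is smooth, convex, nondecreasing, positive for $\tau>0$, and grows quadratically. With $w=(z_1,\dots,z_{n-1})$ and $z_n=x+iy$ let
$$r=x+\psi(-x-1)+\psi(y^2-1)+\psi(|w|^2-4),\qquad \Omega=\{r<0\}.$$
Each term is convex, because $\psi$ is convex and nondecreasing and its arguments are convex. The function $x+\psi(-x-1)$ is bounded below and tends to $\infty$ as $|x|\to\infty$; the other terms are nonnegative and tend to $\infty$ with $|y|$ and $|w|$. So $r\to\infty$ at infinity, and $\Omega$ is bounded and convex. At $w=0$, $z_n=-\frac12$ we have $r=-\frac12$, so $\min r\le-\frac12$. Critical points of a convex function are minima, so $\nabla r\ne0$ on $\{r=0\}$ and the boundary is smooth. Since $\psi\ge0$, and since $\psi=0$ on $(-\infty,0]$,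
$$\Omega\subset\{x<0\},\qquad \{|w|<2\}\times\{-1<x<0,\ |y|<1\}\subset\Omega .$$

**Step 2: reduction to a uniform estimate.** Suppose that for some $0\le q\le n-2$, $s\ge0$, $\delta>0$ every $f\in W^s_{(0,q+1)}\cap\ker\bar\partial$ has a solution in $W^\sigma$, where $\sigma=s+\delta$. Then $\bar\partial$ maps the Hilbert space $\{u\in W^\sigma_{(0,q)}:\bar\partial u\in W^s\}$, with the graph norm, onto the Hilbert space $W^s_{(0,q+1)}\cap\ker\bar\partial$. (The first space is complete because $\bar\partial$ is continuous on distributions.) By the open mapping theorem there is $C$ such that each such $f$ has a solution with $\|u\|_{W^\sigma}\le C\|f\|_{W^s}$. We contradict this.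

**Step 3: test forms with a pole approaching the flat face.** Let $p=q+1\in\{1,\dots,n-1\}$, $z'=(z_1,\dots,z_p)$ and $z''=(z_{p+1},\dots,z_{n-1})$, possibly empty. Let $0\le\phi\in C_c^\infty(\{|z'|<1\})$ with $\int\phi=1$. For $0<\tau<1$ let
$$h_\tau(z_n)=(z_n-\tau)^{-2},\qquad f_\tau=h_\tau(z_n)\phi(z')\,d\bar z_1\wedge\dots\wedge d\bar z_p .$$
Since $\overline\Omega\subset\{x\le0\}$, the coefficient is in $C^\infty(\overline\Omega)$. Also $\bar\partial f_\tau=0$: derivatives in $\bar z_j$, $j\le p$, are killed by the wedge product, and the coefficient is holomorphic in the remaining variables. On $\{x<0\}$ we have $|z_n-\tau|\ge\tau$, so polar coordinates about $\tau$ give, for integers $l\ge0$,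
$$\int_{x<0}|z_n-\tau|^{-4-2l}\,dA\le C\int_\tau^\infty\rho^{-3-2l}\,d\rho\le C\tau^{-2-2l}.$$
Since $\partial_{z_n}^lh_\tau$ is a constant times $(z_n-\tau)^{-2-l}$, we get $\|f_\tau\|_{W^m(\Omega)}\le C_m\tau^{-1-m}$ for integers $m\ge0$. The interpolation inequality between $m$ and $m+1$ gives $\|f_\tau\|_{W^s}\le C\tau^{-1-s}$ for real $s\ge0$. Let $u_\tau$ be a solution as in Step 2, so $\|u_\tau\|_{W^\sigma}\le C\tau^{-1-s}$.

**Step 4: $h_\tau$ is an average of $u_\tau$.** Let $\theta\in C_c^\infty(\{|z'|<\frac32\})$ equal $1$ on $|z'|\le1$, and $\eta\in C_c^\infty(\{|z''|<1\})$ with $\int\eta=1$ (omit $\eta$ if there is no $z''$). Let $G\subset\{-1<x<0,\ |y|<1\}$ be a smooth bounded domain, for instance a rectangle with rounded corners, that contains $\{x<0,\ |z_n|<r_0\}$ for some $r_0>0$. Since $\frac94+1<4$, $\operatorname{supp}\theta\times\operatorname{supp}\eta\times G\subset\Omega$.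

Let $u_{\hat j}$ be the coefficient of $u$ at $d\bar z_1\wedge\dots\widehat{d\bar z_j}\dots\wedge d\bar z_p$. The $d\bar z_1\wedge\dots\wedge d\bar z_p$ component of $\bar\partial u=f_\tau$ is $\sum_{j=1}^p(-1)^{j-1}\partial_{\bar z_j}u_{\hat j}=h_\tau\phi$. Test this with $\theta(z')\eta(z'')\kappa(z_n)$, $\kappa\in C_c^\infty(G)$. On the right we get $\int h_\tau\kappa$, because $\int\phi\theta=\int\phi=1$ and $\int\eta=1$. On the left we integrate by parts in $\bar z_j$, which only hits $\theta$. Hence $h_\tau=\Lambda u_\tau$ on $G$, with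
$$(\Lambda u)(z_n)=-\sum_{j=1}^p(-1)^{j-1}\iint\partial_{\bar z_j}\theta(z')\,\eta(z'')\,u_{\hat j}(z',z'',z_n)\,dV(z')\,dV(z'').$$
Differentiating under the integral and using Cauchy–Schwarz, $\Lambda$ is bounded $W^m(\Omega)\to W^m(G)$ for integers $m\ge0$, hence $W^\sigma(\Omega)\to W^\sigma(G)$ by interpolation. Therefore
$$\|h_\tau\|_{W^\sigma(G)}\le C\tau^{-1-s}. \tag{2}$$

**Step 5: $h_\tau$ is too large for this.** Let $M>\sigma$ be an integer and let $\lambda\in(0,1)$ satisfy $M=(1-\lambda)\sigma+\lambda(M+1)$. On the half disc $\{x<0,\ |z_n|<\tau\}$, of area $\pi\tau^2/2$, we have $|z_n-\tau|\le2\tau$, so $|\partial_{z_n}^Mh_\tau|\ge c\tau^{-2-M}$ there. Hence $\|h_\tau\|_{W^M(G)}\ge c\tau^{-1-M}$ for $\tau<r_0$. As in Step 3, $\|h_\tau\|_{W^{M+1}(G)}\le C\tau^{-2-M}$. The interpolation inequality $\|h_\tau\|_{W^M}\le C\|h_\tau\|_{W^\sigma}^{1-\lambda}\|h_\tau\|_{W^{M+1}}^\lambda$ gives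
$$\|h_\tau\|_{W^\sigma(G)}^{1-\lambda}\ge c\,\tau^{-1-M+\lambda(2+M)} .$$
The exponent is $-1-(1-\lambda)\sigma-\lambda(M+1)+\lambda+\lambda(M+1)=-(1-\lambda)(1+\sigma)$. So $\|h_\tau\|_{W^\sigma(G)}\ge c\,\tau^{-1-\sigma}=c\,\tau^{-1-s-\delta}$, which contradicts (2) as $\tau\to0$. Theorem 3 is proved. $\square$

## 4. Kohn's weighted operators break even up to a prescribed level

Let $n\ge2$. For $t>0$ use the weight $e^{-t|z|^2}$ on $L^2$, with inner product $(\cdot,\cdot)_t$ and norm $\|\cdot\|_t$. As $\Omega$ is bounded, this norm is equivalent to the usual one. Let $\bar\partial_t^*$ be the Hilbert space adjoint of $\bar\partial$, $N_{t,p}$ ($1\le p\le n$) the weighted $\bar\partial$-Neumann operator, and $P_{t,q}$ ($0\le q\le n$) the weighted orthogonal projection onto $Z_q$. We recall standard facts (Hörmander; see S.-C. Chen and M.-C. Shaw, *Partial Differential Equations in Several Complex Variables*, AMS/IP 2001, Ch. 4 and Section 6.1).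

* (H1) $t\|\psi\|_t^2\le\|\bar\partial\psi\|_t^2+\|\bar\partial_t^*\psi\|_t^2$ for $(0,p)$-forms $\psi\in\operatorname{dom}\bar\partial\cap\operatorname{dom}\bar\partial_t^*$, $p\ge1$.
* (H2) $\bar\partial\bar\partial_t^*N_{t,p}f=f$ for $f\in Z_p$, $1\le p\le n$. For $f\in\operatorname{dom}\bar\partial$ of degree $q\le n-1$, $\bar\partial N_{t,q+1}\bar\partial f=0$ and $(I-P_{t,q})f=\bar\partial_t^*N_{t,q+1}\bar\partial f$.

**Theorem K** (J. J. Kohn, Trans. AMS 181 (1973) 273–292; Chen–Shaw, Section 6.1). For each integer $m\ge0$ there is $S_m$ such that for $t\ge S_m$ and $1\le p\le n$ the operators $N_{t,p}$ and $\bar\partial_t^*N_{t,p}$ are bounded on $W^m$.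

**Proposition 4.** For each integer $m\ge0$ and all sufficiently large $t$, the operators $P_{t,q}$, $0\le q\le n$, are bounded on $W^j$ for $0\le j\le m$.

Proposition 4 belongs to the same theory. It does not follow by inserting Theorem K into $P_{t,q}=I-\bar\partial_t^*N_{t,q+1}\bar\partial$, because the factor $\bar\partial$ on the right costs a derivative. Section 9 derives it from Theorem K, (H1) and (H2) in all degrees; until then we use it.

**Example.** On the unit disc the weight is radial, so $P_{t,0}|z|^2$ is the constant $\int_0^1\rho e^{-t\rho}d\rho\big/\int_0^1e^{-t\rho}d\rho=\frac1t-\frac{e^{-t}}{1-e^{-t}}$ (substitute $\rho=|z|^2$). It depends on $t$: the projections $P_{t,0}$ have the same range and are different operators.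

For each integer $k\ge0$ fix $t(k)$ so large that Theorem K (for $m=0,\dots,k$) and Proposition 4 (for $m=k$) apply, and write
$$P^k_q=P_{t(k),q}\in\mathcal B_k(q,q),\qquad R^k_{q+1}=\bar\partial^*_{t(k)}N_{t(k),q+1}\in\mathcal B_k(q+1,q).$$
By (H2), $\bar\partial R^k_{q+1}f=f$ for $f\in Z_{q+1}$. So for each $k$ we have a linear solution operator that breaks even at levels $0,\dots,k$. The operator depends on $k$ through $t(k)$, and Theorem K promises nothing above level $k$ for this weight.

## 5. Correcting one form at a time: compactness forbids a uniform linear choice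

A sensible first attempt is a Mittag-Leffler argument for each $f$ separately. Let $f$ be smooth on $\overline\Omega$ and $\bar\partial$-closed, and $u_k=R^k_{q+1}f\in W^k$. We seek $v_k\in W^k$ with $\bar\partial v_k=f$ and $\|v_{k+1}-v_k\|_{W^k}\le2^{-k}$; then $v_k$ converges in every $W^j$ to a solution. Start with $v_1=u_1$. Given $v_k$, the difference $h=v_k-u_{k+1}$ lies in $W^k\cap Z_q$. Pick a smooth $b$ close to $h$ in $W^k$. Then $P^{k+1}_qb\in W^{k+1}\cap Z_q$, and $h-P^{k+1}_qb=P^{k+1}_q(h-b)$ is small in $W^k$. So $v_{k+1}=u_{k+1}+P^{k+1}_qb$ works.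

This solves the equation for each single $f$. To get an operator with estimates, one would like the approximant $Bh$ of $h$ to be chosen linearly, with $B$ bounded from $X=W^k_{(0,q)}(\Omega)\cap Z_q$ to $W^{k+1}$ and $\|h-Bh\|_{W^k}\le\frac12\|h\|_{W^k}$. Replacing $B$ by $P_q^{k+1}B$, as above, would even keep us in $Z_q$, at the price of a constant. But such a $B:X\to W^{k+1}\cap Z_q$ does not exist. Since $W^{k+1}(\Omega)\subset W^k(\Omega)$ is compact, $B$ would be a compact operator on $X$. Since $\|I-B\|\le\frac12$, it would be invertible. Then $X$ would be finite dimensional, and it is not: it contains $h(z)\,d\bar z_1\wedge\dots\wedge d\bar z_q$ for all holomorphic polynomials $h$. The same obstacle meets any attempt to make $D$ better by a frequency cut-off $|\xi|<2^N$ in its input or its output: already for $D=I$ the error has norm $1$.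

The way past this point is to look at what is needed. The difference of two solution operators is an *operator* $D\in\mathcal B_k$. We do not need approximants that smooth $W^k$ into $W^{k+1}$. We need $B$ close to $D$ in operator norm that merely *preserves* $W^{k+1}$; for $D=I$ one may take $B=I$. So we should find out which part of an operator prevents it from preserving higher levels, and remove only that part.

## 6. The Littlewood–Paley matrix and its far lower triangle

Cut frequency space into dyadic shells, $i=0,1,2,\dots$, and write an operator as a matrix $(D_{ij})$, where $D_{ij}$ carries shell $j$ to shell $i$. Level $s$ puts the weight $2^{is}$ on shell $i$, so boundedness at level $s$ concerns the matrix $2^{s(i-j)}D_{ij}$. Raising $s$ shrinks the entries with $i<j$ and enlarges those with $i>j$. Only entries far below the diagonal, which carry low frequencies to much higher ones, can destroy a high level. Boundedness at level $k$ makes them decay like $2^{-k(i-j)}$. So at levels $\le k-1$ the entries with $i-j>M$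 form an operator of norm $O(2^{-M})$. We remove them.

We need an **extension operator** (E. M. Stein, *Singular Integrals and Differentiability Properties of Functions*, Ch. VI): there is a linear $E$, bounded $W^j(\Omega)\to W^j(\mathbb R^{2n})$ for every integer $j\ge0$, with $\rho E=I$, where $\rho$ is restriction to $\Omega$. Both act on forms coefficientwise.

**Lemma 5 (truncation).** Let $k\ge1$, $D\in\mathcal B_k(p,q)$, $\epsilon>0$. There is $B\in\mathcal B_\infty(p,q)$ with $\|D-B\|_j\le\epsilon$ for $j=0,1,\dots,k-1$.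

*Proof.* **Step 1: dyadic norms.** On $\mathbb R^{2n}$ let $\Delta_0$ be the Fourier projection onto $\{|\xi|<2\}$ and $\Delta_i$, $i\ge1$, the one onto $\{2^i\le|\xi|<2^{i+1}\}$. Put $|g|_s^2=\sum_i4^{is}\|\Delta_ig\|_{L^2}^2$. On shell $i$ we have $4^i\le1+|\xi|^2\le5\cdot4^i$ (for $i=0$: $1\le1+|\xi|^2<5$; for $i\ge1$: $1+|\xi|^2<1+4\cdot4^i$). So, with unitary normalization of $\hat g$,
$$|g|_s\le\Big(\int(1+|\xi|^2)^s|\hat g|^2\Big)^{1/2}\le5^{s/2}|g|_s .$$
Thus $|\cdot|_s$ is an equivalent norm on $W^s(\mathbb R^{2n})$, and $g\in L^2$ lies in $W^s$ if and only if $|g|_s<\infty$.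

**Step 2: decay below the diagonal.** Let $\tilde D=ED\rho$. There is $C$ with $|\tilde Dg|_0\le C|g|_0$ and $|\tilde Dg|_k\le C|g|_k$. Put $D_{ij}=\Delta_i\tilde D\Delta_j$. The first bound gives $\|D_{ij}g\|\le C\|\Delta_jg\|$. Since $\Delta_jg\in W^k$, the second gives
$$2^{ik}\|D_{ij}g\|\le|\tilde D\Delta_jg|_k\le C|\Delta_jg|_k=C2^{jk}\|\Delta_jg\| .$$
Together,
$$\|D_{ij}g\|\le C\min\{1,2^{-k(i-j)}\}\,\|\Delta_jg\|. \tag{3}$$
For $g\in L^2$, $g=\sum_j\Delta_jg$ in $L^2$ and $\Delta_i\tilde D$ is continuous, so $\Delta_i\tilde Dg=\sum_jD_{ij}g$, convergent in $L^2$.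

**Step 3: the far lower triangle is small at levels $\le k-1$.** Let $M\in\mathbb N$. For $g\in L^2$ put $a_i=\sum_{j<i-M}D_{ij}g$, a finite sum with $\Delta_ia_i=a_i$. For an integer $0\le s\le k-1$ and $g\in W^s$, (3) gives
$$2^{is}\|a_i\|\le C\sum_{j<i-M}2^{(s-k)(i-j)}\;2^{js}\|\Delta_jg\| .$$
The right side is the convolution of the sequence $2^{js}\|\Delta_jg\|$ with the kernel $2^{(s-k)l}$, $l>M$. Since $s-k\le-1$, the kernel is at most $2^{-l}$. Young's inequality $\|\kappa*x\|_{\ell^2}\le\|\kappa\|_{\ell^1}\|x\|_{\ell^2}$ gives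
$$\Big(\sum_i4^{is}\|a_i\|^2\Big)^{1/2}\le C\sum_{l>M}2^{-l}\,|g|_s=C2^{-M}|g|_s .$$
For $s=0$ this shows that the orthogonal series $\tilde Ag:=\sum_ia_i$ converges in $L^2$. It defines a bounded linear operator on $L^2$ with $\Delta_i\tilde Ag=a_i$, and $|\tilde Ag|_s\le C2^{-M}|g|_s$ for integers $0\le s\le k-1$.

**Step 4: the rest is bounded at all levels.** Let $\tilde B=\tilde D-\tilde A$. It is bounded on $L^2$, and $\Delta_i\tilde Bg=\sum_{j\ge i-M}D_{ij}g$, convergent in $L^2$. For an integer $s\ge1$ and $g\in W^s$, the bound $\|D_{ij}g\|\le C\|\Delta_jg\|$ gives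
$$2^{is}\|\Delta_i\tilde Bg\|\le C\sum_{j\ge i-M}2^{s(i-j)}\;2^{js}\|\Delta_jg\| .$$
The kernel $2^{sl}$, $l\le M$, is summable, so Young's inequality gives $|\tilde Bg|_s\le C\big(\sum_{l\le M}2^{sl}\big)|g|_s<\infty$. So $\tilde B$ is bounded on $W^s(\mathbb R^{2n})$ for all integers $s\ge0$.

**Step 5: return to $\Omega$.** Put $B=\rho\tilde BE\in\mathcal B_\infty(p,q)$. Since $\rho\tilde DE=\rho ED\rho E=D$, we have $D-B=\rho\tilde AE$, so $\|D-B\|_j\le C'2^{-M}$ for $0\le j\le k-1$, with $C'$ independent of $M$. Choose $M$ large. $\square$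

**Remark (why the top level $k$ is not approximated).** Work on $\mathbb R^N$ with the same notation, let $e_j$, $j\ge1$, be unit vectors in the range of $\Delta_j$, and let $Dg=\sum_{j\ge1}2^{-kj}(g,e_j)e_{2j}$. For $s\le k$,
$$|Dg|_s^2=\sum_j4^{2js-kj}|(g,e_j)|^2=\sum_j4^{j(s-k)}4^{js}|(g,e_j)|^2\le|g|_s^2 .$$
So $D$ is bounded at levels $0,\dots,k$. Now let $B$ be bounded on $W^{k+1}$, with norm $C$. Then $|(Be_j,e_{2j})|\le2^{-2j(k+1)}|Be_j|_{k+1}\le C2^{-j(k+1)}$, and hence $|(D-B)e_j|_k\ge2^{2jk}\big(2^{-kj}-C2^{-j(k+1)}\big)=2^{jk}(1-C2^{-j})$, while $|e_j|_k=2^{jk}$. Thus the norm of $D-B$ at level $k$ is at least $1$ for every such $B$. The loss of one level in Lemma 5 costs nothing in the end, because $k$ will tend to infinity.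

## 7. Gluing operators modulo a closed subspace

**Lemma 6 (gluing).** Let $\mathcal N$ be a linear subspace of $\mathcal B_0(p,q)$, closed in the $L^2$ operator norm. Assume:

(A) for all $k\ge1$, $D\in\mathcal N\cap\mathcal B_k(p,q)$, $\epsilon>0$ there is $B\in\mathcal N\cap\mathcal B_{k+1}(p,q)$ with $\|D-B\|_j\le\epsilon$ for $0\le j\le k-1$.

If $U_k\in\mathcal B_k(p,q)$ $(k\ge1)$ satisfy $U_k-U_1\in\mathcal N$ for all $k$, then there is $U\in\mathcal B_\infty(p,q)$ with $U-U_1\in\mathcal N$.

Think of $\mathcal N$ as the freedom one has: for solution operators, adding an operator with values in $Z_q$ changes nothing in $\bar\partial U$.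

*Proof.* **Step 1: construct $V_k\in\mathcal B_k$ with $V_k-U_1\in\mathcal N$ and $\|V_{k+1}-V_k\|_j\le2^{-k}$ for $0\le j\le k-1$.** Let $V_1=U_1$. Given $V_k$, the operator
$$D=V_k-U_{k+1}=(V_k-U_1)-(U_{k+1}-U_1)$$
lies in $\mathcal N\cap\mathcal B_k$. Choose $B$ from (A) with $\epsilon=2^{-k}$ and set $V_{k+1}=U_{k+1}+B\in\mathcal B_{k+1}$. Then $V_{k+1}-U_1\in\mathcal N$, and $V_{k+1}-V_k=B-D$ has the required norms.

**Step 2: pass to the limit.** With $j=0$ we see that $V_k$ converges in $L^2$ operator norm to some $U$, and $U-U_1\in\mathcal N$ because $\mathcal N$ is closed. Now fix $j$. The operators $V_k$, $k\ge j+1$, are bounded on $W^j$ and $\|V_{k+1}-V_k\|_j\le2^{-k}$ for these $k$. So for $f\in W^j$ the sequence $V_kf$ converges in $W^j$. It converges to $Uf$ in $L^2$, so its limit in $W^j$ is $Uf$, and $\|Uf\|_{W^j}\le(\|V_{j+1}\|_j+1)\|f\|_{W^j}$. Hence $U\in\mathcal B_\infty$. $\square$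

## 8. Projections first, then solution operators

Lemma 5 gives an approximant in $\mathcal B_\infty$, but condition (A) requires it to lie in $\mathcal N$ as well. We restore membership in $\mathcal N$ by multiplying with projections onto $Z_q$. This is why the projections must come first. There is a second reason. Lemma 5 uses operators on full Sobolev spaces, not on $\ker\bar\partial$, so solution operators must be extended to all of $L^2$. The extension $R^k_{q+1}P^k_{q+1}$ does not suit Lemma 6: $\bar\partial R^k_{q+1}P^k_{q+1}=P^k_{q+1}$ changes with $k$, so differences need not have range in $Z_q$. One projection that is good at all levels cures this.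

**Step 1: a projection onto $Z_q$ bounded at all levels (Theorem 2(a), $n\ge2$).** Fix $0\le q\le n$. Let $\mathcal N$ be the set of $D\in\mathcal B_0(q,q)$ with range in $Z_q$ and $D|_{Z_q}=0$. It is a linear space, and it is norm closed because $Z_q$ is closed.

We verify (A). Let $D\in\mathcal N\cap\mathcal B_k$ and write $P=P^{k+1}_q\in\mathcal B_{k+1}$. Since $D$ has range in $Z_q$, $PD=D$. Since $D$ vanishes on $Z_q$, $DP=0$. So $D=PD(I-P)$. For $B_0\in\mathcal B_\infty$ from Lemma 5 put $B=PB_0(I-P)$. Its range is in $Z_q$, it vanishes on $Z_q$, and it lies in $\mathcal B_{k+1}$. Moreover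
$$\|D-B\|_j=\|P(D-B_0)(I-P)\|_j\le\|P\|_j\,\|D-B_0\|_j\,\|I-P\|_j\qquad(0\le j\le k-1),$$
which is as small as we like, since $P$ is fixed before $B_0$ is chosen.

Apply Lemma 6 with $U_k=P^k_q$. The differences $P^k_q-P^1_q$ have range in $Z_q$ and vanish on $Z_q$, since both projections are the identity there. We get $Q_q\in\mathcal B_\infty(q,q)$ with $Q_q-P^1_q\in\mathcal N$. So $Q_q$ has range in $Z_q$ and is the identity on $Z_q$. This is (a).

**Step 2: a solution operator bounded at all levels.** Fix $0\le q\le n-1$. Let $\mathcal N'$ be the set of $D\in\mathcal B_0(q+1,q)$ with range in $Z_q$; it is linear and norm closed.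

Condition (A) holds: for $D\in\mathcal N'\cap\mathcal B_k$ and $B_0\in\mathcal B_\infty$ from Lemma 5, put $B=Q_qB_0\in\mathcal N'\cap\mathcal B_\infty$. Since $D=Q_qD$, we have $\|D-B\|_j\le\|Q_q\|_j\|D-B_0\|_j$ for $0\le j\le k-1$.

Let $U_k=R^k_{q+1}Q_{q+1}\in\mathcal B_k(q+1,q)$. Since $Q_{q+1}f\in Z_{q+1}$, (H2) gives $\bar\partial U_kf=Q_{q+1}f$ for every $f\in L^2_{(0,q+1)}$, with a right side independent of $k$. So $U_k-U_1\in\mathcal N'$. Lemma 6 gives $U_{(q+1)}\in\mathcal B_\infty(q+1,q)$ with $U_{(q+1)}-U_1\in\mathcal N'$, that is,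
$$\bar\partial U_{(q+1)}f=Q_{q+1}f\qquad\text{for all }f\in L^2_{(0,q+1)}(\Omega). \tag{4}$$

**Step 3: Theorem 1 for $n\ge2$.** Let $S=U_{(q+1)}|_{Z_{q+1}}$. For $f\in Z_{q+1}$, (4) gives $\bar\partial Sf=Q_{q+1}f=f$, which is (i). The operator $U_{(q+1)}$ is defined on all of $L^2_{(0,q+1)}$ and bounded on the full spaces $W^m_{(0,q+1)}(\Omega)$ for all integers $m\ge0$. So we may interpolate between full Sobolev spaces, and $U_{(q+1)}$ is bounded on $W^s$ for each real $s\ge0$. Restricting to $\ker\bar\partial$ gives (ii). With the case $n=1$ from Section 2, Theorem 1 is proved for all $n\ge1$ and $0\le q\le n-1$, once Proposition 4 is. $\square$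

**Step 4: the homotopy formula (Theorem 2(b), (c), $n\ge2$).** Put
$$T_{q+1}=(I-Q_q)\,U_{(q+1)}\,Q_{q+1}\in\mathcal B_\infty(q+1,q),\qquad0\le q\le n-1 .$$
Since $\bar\partial Q_q=0$ and $Q_{q+1}^2=Q_{q+1}$, (4) gives $\bar\partial T_{q+1}=\bar\partial U_{(q+1)}Q_{q+1}=Q_{q+1}$. For $1\le q\le n-1$, the product $T_qT_{q+1}$ contains the factor $Q_q(I-Q_q)=0$, so it vanishes. This is (b).

For (c), let $f$ and $\bar\partial f$ be in $L^2$. Since $\bar\partial f\in Z_{q+1}$, $Q_{q+1}\bar\partial f=\bar\partial f$. By (4), $\bar\partial U_{(q+1)}\bar\partial f=\bar\partial f$, so $U_{(q+1)}\bar\partial f-f\in Z_q$, and $I-Q_q$ kills this difference. Therefore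
$$T_{q+1}\bar\partial f=(I-Q_q)U_{(q+1)}\bar\partial f=(I-Q_q)f=f-Q_qf .$$
For $q\ge1$ insert $Q_q=\bar\partial T_q$. $\square$

## 9. Proof of Proposition 4: the weighted projections up to level $m$

Since $P_{t,n}=I$, let $q\le n-1$. We bound $I-P_{t,q}$. The plan is to estimate $\varphi=N_{t,q+1}\bar\partial f$ and $g=(I-P_{t,q})f=\bar\partial_t^*\varphi$ together. The factor $t$ in (H1) makes $\varphi$ small compared with $g$ at top order, and integration by parts moves the extra $\bar\partial$ off $f$.

**Step 1: what is to be shown.** Take $t\ge\max(S_0,\dots,S_{m+2})$ and $t\ge1$, to be enlarged below. It suffices to prove $\|(I-P_{t,q})f\|_{W^j}\le C_t\|f\|_{W^j}$, $0\le j\le m$, for $f$ with coefficients in $C^\infty(\overline\Omega)$. Indeed such forms are dense in $W^j$; if $f_i\to f$ in $W^j$, then $(I-P_{t,q})f_i$ is Cauchy in $W^j$ and converges in $L^2$ to $(I-P_{t,q})f$. For smooth $f$, Theorem K gives $\varphi\in W^{m+2}$, so $g\in W^{m+1}$. By (H2), and because $\bar\partial_t^*\bar\partial_t^*=0$,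
$$\bar\partial\varphi=0,\qquad\bar\partial g=\bar\partial f,\qquad\bar\partial_t^*g=0. \tag{5}$$
(For $q=0$ the last equation is void.) These derivatives of $\varphi$ and $g$ are known to exist; the point is the size of the constants.

**Step 2: conventions that keep track of $t$.** Let $\|u\|_k^2=\sum_{|\alpha|\le k}\|D^\alpha u\|_t^2$; for fixed $t$ it is equivalent to the square of the $W^k$ norm. Constants $C,C_1,C_2$ depend only on $\Omega,m$, not on $t$; $C_t$ may depend on $t$ too. Let
$$\vartheta u=-\sum_{j,K}\partial_{z_j}u_{jK}\,d\bar z_K,\qquad (Mu)_K=\sum_j\bar z_ju_{jK}.$$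
Integrating by parts against $e^{-t|z|^2}$, and using $-e^{t|z|^2}\partial_{z_j}(e^{-t|z|^2}v)=-\partial_{z_j}v+t\bar z_jv$, we see that the formal adjoint of $\bar\partial$ is $\vartheta_t=\vartheta+tM$, where $M$ has order $0$. On $\operatorname{dom}\bar\partial_t^*$, $\bar\partial_t^*=\vartheta_t$. So $\vartheta_t\varphi=g$ and $\vartheta_tg=0$.

**Step 3: tangential operators that respect the boundary condition.** Cover $\overline\Omega$ by a $U_0$ that is relatively compact in $\Omega$ and finitely many boundary neighborhoods $U_\nu$, $\nu\ge1$. On $U_\nu$, $\nu\ge1$, choose a smooth orthonormal frame $\omega_1,\dots,\omega_n$ of $(1,0)$-forms with $\omega_n$ a multiple of $\partial r$ ($r$ a defining function), real vector fields $X_1,\dots,X_{2n-1}$ tangent to the level sets of $r$, and a transversal field $\mathsf N$, together spanning the tangent space. Let $\{\zeta_\nu\}$ be a smooth partition of unity subordinate to the cover. For $1\le k\le m$ let $\mathcal T_k$ be the finite family of operators $\zeta_0D^\alpha$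 $(|\alpha|=k)$ and $\zeta_\nu X_{i_1}\cdots X_{i_k}$ $(\nu\ge1)$, acting for $\nu\ge1$ on coefficients in the frame $\bar\omega_J$.

A form in $W^1$ lies in $\operatorname{dom}\bar\partial_t^*$ if and only if its coefficients with $n\in J$ have zero trace on $b\Omega$. If $v\in W^2$ has zero trace, so has $X_iv$. Hence $T\in\mathcal T_k$ maps $W^{k+1}\cap\operatorname{dom}\bar\partial_t^*$ into $W^1\cap\operatorname{dom}\bar\partial_t^*$. In particular this applies to $\varphi\in W^{m+2}$.

Because $T$ has scalar principal symbol, $[T,\bar\partial]$ has order $k$, with coefficients independent of $t$, and $[T,\vartheta_t]=[T,\vartheta]+t[T,M]$, where the two commutators have orders $k$ and $k-1$. So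
$$\|[T,\bar\partial]u\|_t\le C\|u\|_k,\qquad\|[T,\vartheta_t]u\|_t\le C\|u\|_k+C_t\|u\|_{k-1}. \tag{6}$$

**Step 4: normal derivatives are controlled by $\bar\partial$, $\vartheta$ and tangential ones.** Write $\bar\partial=\sum_j\partial_{\bar z_j}\varepsilon_j$ and $\vartheta=-\sum_k\partial_{z_k}\iota_k$, with $\varepsilon_j=d\bar z_j\wedge$ and $\iota_k$ the contraction $u\mapsto\sum_Ku_{kK}d\bar z_K$. Since $\varepsilon_j\iota_k+\iota_k\varepsilon_j=\delta_{jk}$, we get $\bar\partial\vartheta+\vartheta\bar\partial=-\sum_j\partial_{\bar z_j}\partial_{z_j}=-\frac14\Delta$ coefficientwise. Its symbol is $\frac14|\xi|^2$. So a vector killed by the symbols of both $\bar\partial$ and $\vartheta$ at a real covector $\xi\ne0$ is zero: the principal symbol of $(\bar\partial,\vartheta)$ is injective there. On $U_\nu$, $\nu\ge1$, write $(\bar\partial,\vartheta)u$ in terms of $\mathsf Nu$, $X_iu$ and $u$. The coefficient of $\mathsf Nu$ is, up to a nonzero scalar, the symbol at $dr$, hence injective, with a smooth left inverse. Therefore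
$$\mathsf Nu=A(\bar\partial u,\vartheta u)+\sum_iB_iX_iu+C_0u\qquad\text{on }U_\nu, \tag{7}$$
with smooth $A,B_i,C_0$ independent of $t$. We claim that for $1\le k\le m$ and $u\in W^k$
$$\|u\|_k^2\le C\Big(\sum_{T\in\mathcal T_k}\|Tu\|_t^2+\|\bar\partial u\|_{k-1}^2+\|\vartheta u\|_{k-1}^2+\|u\|_{k-1}^2\Big). \tag{8}$$
For $|\alpha|=k$ write $D^\alpha u=\sum_\nu\zeta_\nu D^\alpha u$. The term $\nu=0$ is in $\mathcal T_k$. For $\nu\ge1$, $\zeta_\nu D^\alpha$ is a combination, with smooth coefficients, of $\zeta_\nu$ times words of length $k$ in $X_1,\dots,X_{2n-1},\mathsf N$, plus terms of order $\le k-1$. If a word contains $\mathsf N$, move one $\mathsf N$ to the far right (the commutators have order $\le k-1$) and insert (7). The term with $A$ is bounded by $\|\bar\partial u\|_{k-1}+\|\vartheta u\|_{k-1}$, the term with $C_0$ by $\|u\|_{k-1}$, and the terms with $B_i$ give words with one $\mathsf N$ fewer, up to order $\le k-1$. Repeat until only the $X_i$ are left. These are pointwise identities, so integrating them against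 $e^{-t|z|^2}$ gives constants independent of $t$.

In the next three steps $1\le k\le m$, $T\in\mathcal T_k$, and $L=\|g\|_{k-1}^2+\|\varphi\|_{k-1}^2$.

**Step 5: $\varphi$ is small compared with $g$ at order $k$.** Apply (H1) to $T\varphi$. By (5), $\bar\partial T\varphi=[\bar\partial,T]\varphi$ and $\vartheta_tT\varphi=Tg+[\vartheta_t,T]\varphi$. With (6),
$$t\|T\varphi\|_t^2\le C(\|Tg\|_t^2+\|\varphi\|_k^2)+C_tL .$$
In (8) for $u=\varphi$ we have $\bar\partial\varphi=0$ and $\vartheta\varphi=g-tM\varphi$, so $\|\vartheta\varphi\|_{k-1}^2\le C_tL$. Also $\|Tg\|_t\le C\|g\|_k$. Hence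
$$\|\varphi\|_k^2\le\frac{C_1}t\big(\|g\|_k^2+\|\varphi\|_k^2\big)+C_tL,$$
and for $t\ge2C_1$
$$\|\varphi\|_k^2\le\frac{2C_1}t\|g\|_k^2+C_tL. \tag{9}$$

**Step 6: tangential derivatives of $g$, with the extra $\bar\partial$ moved off $f$.** We have $T\varphi\in\operatorname{dom}\bar\partial_t^*$, and $Tg,Tf\in W^1\subset\operatorname{dom}\bar\partial$. So we may move $\bar\partial_t^*$ and $\bar\partial$ across. With $Tg=T\vartheta_t\varphi=\bar\partial_t^*T\varphi+[T,\vartheta_t]\varphi$,
$$\begin{aligned}\|Tg\|_t^2&=(Tg,\bar\partial_t^*T\varphi)_t+(Tg,[T,\vartheta_t]\varphi)_t\\&=(T\bar\partial g,T\varphi)_t+([\bar\partial,T]g,T\varphi)_t+(Tg,[T,\vartheta_t]\varphi)_t .\end{aligned}$$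
In the first term use $\bar\partial g=\bar\partial f$ and move $\bar\partial$ back:
$$\begin{aligned}(T\bar\partial f,T\varphi)_t&=(\bar\partial Tf,T\varphi)_t+([T,\bar\partial]f,T\varphi)_t\\&=(Tf,Tg)_t+(Tf,[\vartheta_t,T]\varphi)_t+([T,\bar\partial]f,T\varphi)_t .\end{aligned}$$
By (6),
$$\|Tg\|_t^2\le\|Tf\|_t\|Tg\|_t+C(\|g\|_k+\|f\|_k)(\|\varphi\|_k+C_t\|\varphi\|_{k-1}).$$
Absorb half of $\|Tg\|_t^2$ from the first product, and split the second with $2ab\le\varepsilon a^2+b^2/\varepsilon$. For every $\varepsilon>0$,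
$$\|Tg\|_t^2\le\varepsilon\|g\|_k^2+C_\varepsilon(\|f\|_k^2+\|\varphi\|_k^2)+C_{\varepsilon,t}L. \tag{10}$$

**Step 7: close the estimate.** Apply (8) to $u=g$. Here $\|\bar\partial g\|_{k-1}=\|\bar\partial f\|_{k-1}\le C\|f\|_k$, and $\vartheta g=-tMg$ (both sides are $0$ if $q=0$), so $\|\vartheta g\|_{k-1}^2\le C_tL$. Insert (10) with $\varepsilon$ small, depending only on $\Omega,m$, and absorb $\|g\|_k^2$:
$$\|g\|_k^2\le C_2(\|f\|_k^2+\|\varphi\|_k^2)+C_tL .$$
Insert (9). For $t\ge4C_1C_2$ the term $\frac{2C_1C_2}t\|g\|_k^2\le\frac12\|g\|_k^2$ is absorbed. With (9) once more,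
$$\|g\|_k^2+\|\varphi\|_k^2\le C_t(\|f\|_k^2+L). \tag{11}$$

**Step 8: induction on $k$.** For $k=0$, $\|g\|_t\le\|f\|_t$ because $I-P_{t,q}$ is an orthogonal projection, and $t\|\varphi\|_t^2\le\|g\|_t^2$ by (H1) and $\bar\partial\varphi=0$. For $1\le k\le m$, the case $k-1$ bounds $L$ by $C_t\|f\|_{k-1}^2$, and (11) gives the case $k$. The constants $C_1,C_2$ are taken as maxima over the finitely many $k\le m$ and $q\le n-1$, so one fixed large $t$ serves all of them, and any larger $t$ does too. Thus $\|(I-P_{t,q})f\|_k=\|g\|_k\le C_t\|f\|_k$ for $0\le k\le m$. This proves Proposition 4, and with it the proofs of Theorems 1 and 2 are complete. $\square$
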